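\title{Balanced separators covered by few balls and centered tree-decompositions}

\begin{abstract}
A set of vertices of a graph $G$ is $(k,r)$-centered if it is covered by at most $k$ balls of radius $r$ of $G$. We prove that a finite graph in which every vertex weighting has a $(k,r)$-centered balanced separator has a tree-decomposition whose bags are $(96k^2+25k,\,(48k+13)\max(r,1))$-centered. The proof decomposes the graph recursively and covers the boundary of each piece by balls of different radii, subject to a budget that makes large balls scarce. We also relate both properties to brambles. If $k,r\ge 1$, then $(k,r)$-centered balanced separators force every bramble to be hit by $k(\lfloor\log_2 k\rfloor+2)$ balls of radius $2r$, and for $k\ge 4$ the radius $2r$ cannot be lowered, neither for brambles nor for tree-decompositions, however many balls are allowed.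
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite, and $\mathbb{N}=\{0,1,2,\dots\}$. A \emph{tree-decomposition} of a graph $G$ is a pair $(T,\beta)$, where $T$ is a tree and $\beta\colon V(T)\to 2^{V(G)}$ is a function such that every edge $uv$ of $G$ has both ends in $\beta(x)$ for some node $x$ of $T$, and for every vertex $v$ of $G$ the nodes $x$ with $v\in\beta(x)$ induce a non-empty connected subtree of $T$. The sets $\beta(x)$ are the \emph{bags}.

We write $d$ for the distance in $G$, which may be infinite. For $\widehat S\subseteq V(G)$ and $r\in\mathbb{N}$, let $N^r[\widehat S]$ be the set of vertices at distance at most $r$ from some vertex of $\widehat S$, and let $N^r[x]=N^r[\{x\}]$. For $k,r\in\mathbb{N}$, a set $S\subseteq V(G)$ is \emph{$(k,r)$-centered} if $S\subseteq N^r[\widehat S]$ for some $\widehat S\subseteq V(G)$ with $|\widehat S|\le k$. Distances are measured in $G$ and not in $G[S]$: the leaves of a star form a $(1,1)$-centered set. A tree-decomposition is \emph{$(k,r)$-centered} if all its bags are.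

For a weight function $w\colon V(G)\to\mathbb{R}_{\ge0}$ and $A\subseteq V(G)$, put $w(A)=\sum_{v\in A}w(v)$. A set $S\subseteq V(G)$ is a \emph{balanced separator for $w$} if $w(C)\le \frac12 w(V(G))$ for every component $C$ of $G-S$. The graph $G$ \emph{admits $(k,r)$-balanced separators} if every weight function has a $(k,r)$-centered balanced separator. The following question comes from the paper of Chudnovsky and Hickingbotham \cite{CH}.

\begin{quote}
\emph{Is it true that for all $k,r\in\mathbb{N}$ there exist $k',r'\in\mathbb{N}$ such that every graph that admits $(k,r)$-balanced separators has a $(k',r')$-centered tree-decomposition?}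
\end{quote}

For $r=0$ a set is $(k,0)$-centered exactly when it has at most $k$ vertices, so the question asks whether small balanced separators give a tree-decomposition with small bags. They do, with $k'=3k+1$ and $r'=0$, by a short recursion (Proposition~\ref{prop:zero}). For $r\ge1$ the definitions measure the size of a set as seen from distance $r$; the vertex set of a complete graph, for instance, is $(1,1)$-centered. In graphs of maximum degree at most $\Delta$ this changes only the constants: a $(k,r)$-centered set has at most $k(1+\Delta+\dots+\Delta^r)$ vertices, and the case $r=0$ applies. The content of the question is that $k'$ and $r'$ must not depend on the degrees.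

One would guess that the answer is yes, because of the case $r=0$ and because the converse implication holds with no loss in the parameters (Theorem~\ref{thm:bramble}). There are two reasons for caution. First, the hypothesis does not pass to induced subgraphs: adding a vertex adjacent to all others turns any graph into one whose vertex set is $(1,1)$-centered. A recursion therefore has to use the separators and the distances of the whole graph at every level. Second, when the recursion for $r=0$ is run with balls in place of vertices, the radii can grow at each level, and nothing bounds the number of levels. Some growth is unavoidable (Theorem~\ref{thm:lower}), but it can be bounded.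

\begin{theorem}\label{thm:main}
Let $k,r\ge1$ be integers, $Q=96k^2+24k$ and $R=(48k+13)r$. Let $G$ be a graph such that for every $X\subseteq V(G)$ with $|X|=Q$ there is a $(k,r)$-centered set $S$ such that every component of $G-S$ contains at most $|X|/2$ vertices of $X$. Then $G$ has a $(Q+k,R)$-centered tree-decomposition. In particular, this holds if $G$ admits $(k,r)$-balanced separators.
\end{theorem}

The last sentence follows by taking the indicator function of $X$ as the weight. The answer to the question is thus yes.

\begin{corollary}\label{cor:answer}
For all $k,r\in\mathbb{N}$, every graph that admits $(k,r)$-balanced separators has a $(k',r')$-centered tree-decomposition with $k'=96k^2+25k$ and $r'=(48k+13)\max(r,1)$.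
\end{corollary}

\begin{proof}
Let $k=0$. The only $(0,r)$-centered set is $\emptyset$, and it is not balanced for the weight function that is $1$ on one vertex and $0$ elsewhere. So $G$ has no vertices, and one node with an empty bag is the required decomposition. Let $k\ge1$. A $(k,0)$-centered set is $(k,1)$-centered, so $G$ admits $(k,\max(r,1))$-balanced separators, and Theorem~\ref{thm:main} applies.
\end{proof}

Call a vertex set $B$ \emph{connected} if it is non-empty and $G[B]$ is connected, and say that two vertex sets \emph{touch} if they intersect or some edge joins them. A \emph{bramble} is a family of connected sets that pairwise touch. A set \emph{hits} a bramble if it intersects every member. Brambles obstruct tree-decompositions, since some bag must hit each of them, and they give a third form of the same property.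

\begin{theorem}\label{thm:bramble}
Let $k,r\ge1$ be integers and consider the following properties of a graph $G$.
\begin{enumerate}
\item[(i)] $G$ has a $(k,r)$-centered tree-decomposition.
\item[(ii)] Every bramble of $G$ is hit by some $(k,r)$-centered set.
\item[(iii)] $G$ admits $(k,r)$-balanced separators.
\end{enumerate}
Then (i) implies (ii), (ii) implies (iii), and (iii) implies (i) with $(k,r)$ replaced by $(96k^2+25k,\,(48k+13)r)$. Moreover, (iii) implies that every bramble of $G$ is hit by a $(k(\lfloor\log_2k\rfloor+2),\,2r)$-centered set.
\end{theorem}

So the three properties are equivalent up to a polynomial change of $(k,r)$. The radius has to change by a factor of at least two.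

\begin{theorem}\label{thm:lower}
For all integers $r,K\ge1$ there is a graph that admits $(4,r)$-balanced separators and has a bramble hit by no $(K,2r-1)$-centered set; hence it has no $(K,2r-1)$-centered tree-decomposition. Consequently, for $k\ge4$ and $r\ge1$ every pair $(k',r')$ as in the question has $r'\ge2r$, whatever $k'$ is, and the radius $2r$ for brambles in Theorem~\ref{thm:bramble} is optimal.
\end{theorem}

We do not determine the optimal $k'$, nor the optimal $r'$ between $2r$ and $(48k+13)r$.

Section~\ref{sec:zero} sets up the recursion and runs it for $r=0$. Section~\ref{sec:cross} shows what changes for balls, Section~\ref{sec:budget} introduces the budget on radii, and Section~\ref{sec:induction} proves Theorem~\ref{thm:main}. Theorems~\ref{thm:bramble} and~\ref{thm:lower} are proved in Sections~\ref{sec:bramble} and~\ref{sec:lower}.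

\section{The recursion, and the case of radius zero}\label{sec:zero}

For $D\subseteq V(G)$ let $N(D)$ be the set of vertices outside $D$ with a neighbor in $D$. We identify components with their vertex sets. The tree-decomposition is built from the root down. At each stage there is a connected set $D$ of vertices not yet placed in any bag, and its boundary $N(D)$ lies in the bag constructed last. An \emph{anchored decomposition} of a connected set $D$ is a tree-decomposition of $G[D\cup N(D)]$ in which some bag contains $N(D)$.

It suffices to find anchored decompositions of the components of $G$: no vertex and no edge is shared by two components, so adding edges that join the trees into one tree gives a tree-decomposition of $G$ with the same bags. (If $G$ has no vertices, take one empty bag.) The next lemma is the recursive step.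

\begin{lemma}[Gluing]\label{lem:glue}
Let $D$ be connected, let $Z\subseteq V(G)$, and let $W=N(D)\cup(D\cap Z)$.
\begin{enumerate}
\item[(a)] Let $D'$ be a component of $G[D\setminus Z]$ and $C$ the component of $G-Z$ containing $D'$. Then $N(D')\subseteq W$ and $N(D')\subseteq Z\cup(N(D)\cap C)$.
\item[(b)] If every component of $G[D\setminus Z]$ has an anchored decomposition, then $D$ has an anchored decomposition whose bags are $W$ and the bags of these decompositions.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $v\in N(D')$. If $v\in D$, then $v\in Z$, since a vertex of $D\setminus Z$ adjacent to $D'$ belongs to $D'$. If $v\notin D$, then $v\in N(D)$. This gives the first inclusion. If $v\notin Z$, then $v\notin D$, so $v\in N(D)$; and $v\in C$ because $v$ is a vertex of $G-Z$ adjacent to $D'\subseteq C$.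

(b) Take a new node with bag $W$ and join it, for each component $D'$, to a node of the tree for $D'$ whose bag contains $N(D')$. The set $D\cup N(D)$ is the disjoint union of $W$ and the components $D'$. An edge with an end in some $D'$ has both ends in $D'\cup N(D')$, so it lies in a bag of the decomposition for $D'$; every other edge has both ends in $W$. A vertex of $D'$ is not in $W$, hence by (a) not in the boundary of another component, so it occurs only in the tree for $D'$, where its nodes form a subtree. A vertex $v\in W$ occurs at the new node and in the trees of those $D'$ with $v\in N(D')$; in each of them its nodes form a subtree containing the node joined to the new one. So its nodes form a subtree. Finally $N(D)\subseteq W$.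
\end{proof}

The case $r=0$ shows the shape of the induction that proves Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:zero}
If $G$ admits $(k,0)$-balanced separators, then $G$ has a tree-decomposition with bags of size at most $3k+1$.
\end{proposition}

\begin{proof}
We show that if $D$ is connected and $N(D)\subseteq X\subseteq V(G)$ with $|X|\le 2k+1$, then $D$ has an anchored decomposition with bags of size at most $3k+1$; the case $X=\emptyset$ covers the components of $G$. We use induction on $(|D|,|X|)$ in lexicographic order: the statement may be assumed for $(D',X')$ if $|D'|<|D|$, or $|D'|=|D|$ and $|X'|<|X|$.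

If $|X|\le 2k$, there is room for one more vertex. Pick $v\in D$ and apply Lemma~\ref{lem:glue} with $Z=\{v\}$. Then $W\subseteq X\cup\{v\}$, and every component $D'$ of $G[D\setminus\{v\}]$ has $|D'|<|D|$ and $N(D')\subseteq X\cup\{v\}$.

If $|X|=2k+1$, take $S$ with $|S|\le k$ that is balanced for the indicator function of $X$, and apply Lemma~\ref{lem:glue} with $Z=S$. Then $|W|\le 3k+1$. For $D'$ and $C$ as in part (a) we have $N(D')\subseteq X'=S\cup(X\cap C)$, and $|X\cap C|\le k$, so $|X'|\le 2k<|X|$, while $|D'|\le|D|$.
\end{proof}

The second coordinate of the induction is needed because $S$ may miss $D$, and then $D'=D$. In the last step the vertices of $X$ outside $C$ were discarded at no cost, and this made room for $S$. This is the step that fails for balls.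

\section{Balls that cross a separator}\label{sec:cross}

From now until the end of Section~\ref{sec:induction}, $k,r\ge1$. Suppose that $N(D)$ is covered by $Q$ balls and that $S\subseteq N^r[\widehat S]$ is balanced for the set of their centers. Let $D'$ and $C$ be as in Lemma~\ref{lem:glue}(a) with $Z=S$. We have to cover $S\cup(N(D)\cap C)$ by fewer than $Q$ balls. At least half of the centers lie outside $C$, but a ball with center outside $C$ may still contain vertices of $C$, so it cannot be discarded. What can be said is that it enters $C$ through $S$.

\begin{lemma}[Crossing]\label{lem:cross}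
Let $S\subseteq N^r[\widehat S]$ and let $C$ be a component of $G-S$. Let $x\notin C$, $v\in C$ and $d(x,v)\le p$. Then some $s\in\widehat S$ satisfies $d(s,v)\le p+2r-d(x,s)$.
\end{lemma}

\begin{proof}
Follow a shortest path from $v$ to $x$ and let $z$ be its first vertex outside $C$. It has a neighbor in $C$, so $z\in S$, and there is $s\in\widehat S$ with $d(s,z)\le r$. Since $z$ is on a shortest path, $d(z,v)=d(x,v)-d(x,z)$, and $d(x,z)\ge d(x,s)-r$. Hence
\[
d(s,v)\le r+d(z,v)\le r+p-d(x,z)\le p+2r-d(x,s).\qedhere
\]
\end{proof}

The bound is attained. Take a tree made of three paths from a vertex $z$, of lengths $a$, $p-a$ and $r$ with $0\le a<p$, ending in $x$, $v$ and $s$, and let $S=\{z\}$. Then $d(x,s)=a+r$ and $d(s,v)=p-a+r$. For $a=0$ this is $p+r$. So if all balls of radius $p$ with centers outside $C$ are replaced by balls around the vertices of $\widehat S$, radius $p$ need not suffice, and the radii may grow at every level of the recursion.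

The lemma also points to a way out: the loss occurs only for centers near $\widehat S$, and for far centers there is a gain. Consider one step of the recursion in the simplest situation: $k=1$, $\widehat S=\{s\}$, and all $Q$ balls have the same radius $p\ge3r$ and distinct centers.

\emph{Two far centers.} Suppose that two centers $x,y\notin C$ are at distance at least $4r$ from $s$. By Lemma~\ref{lem:cross}, the parts of $N^p[x]$ and $N^p[y]$ in $C$ lie in $N^{p-2r}[s]$, and this ball contains $S$ because $p-2r\ge r$. We \emph{exchange} the two balls for $N^{p-2r}[s]$. Now $N(D')$ is covered by $Q-1$ balls, none larger than before.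

\emph{Many near centers.} Otherwise at least $Q/2-1$ centers are at distance less than $4r$ from $s$. Their balls all lie in $N^{p+4r}[s]$, and we \emph{merge} them into this ball. Now $N(D)$ is covered by at most $Q/2+2$ balls, one of them larger than before.

A merge raises a radius, but it consumes many balls to do so. The places that it frees are refilled later, as in the first case of Proposition~\ref{prop:zero}, but only by balls of the smallest radius $r$. So large balls should be scarce, larger ones scarcer, and beyond some radius there should be none. To turn this into an invariant we have to allow different radii, and then two points need care.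

First, a large ball must not be able to grow by merging with small balls, because small balls are in unlimited supply. But a small ball whose center is near the center of a much larger ball is contained in it and can be deleted. After such deletions, balls with nearby centers have nearly equal radii, and a large ball can grow only by consuming other large balls.

Second, for $k>1$ an exchange creates $k$ balls, one for each $s\in\widehat S$. Their radius is dictated by the largest ball removed, and each has to be paid for by a removed ball that is at least as large. So we need $k$ far balls of nearly equal radii, and the gain of $2r$ from Lemma~\ref{lem:cross} is the tolerance. The pigeonhole principle finds such balls, since all radii lie in a bounded interval.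

\section{Families of balls with a budget}\label{sec:budget}

Put
\[
q=4k+1,\qquad \mu=24k,\qquad Q=q\mu=96k^2+24k,\qquad R=r+12rq=(48k+13)r .
\]
Here $q$ is the number of levels of radii and $\mu$ is the number of balls that a merge must save. A \emph{ball} is a pair $(x,p)$ with $x\in V(G)$ and $p\ge r$ an integer; $x$ is its center and $p$ its radius. For a finite family $\mathcal F$ of balls let $\operatorname{cov}(\mathcal F)=\bigcup_{(x,p)\in\mathcal F}N^p[x]$.

The family $\mathcal F$ is \emph{reduced} if $d(x,y)>|p-p'|$ for any two distinct members $(x,p)$ and $(y,p')$. The centers of a reduced family are distinct, because $0>|p-p'|$ is impossible. If $\mathcal F$ is not reduced, it has distinct members with $p\ge p'$ and $d(x,y)\le p-p'$; then $N^{p'}[y]\subseteq N^p[x]$, and deleting $(y,p')$ does not change the cover. Repeating this gives a reduced subfamily with the same cover, which we call a \emph{reduction} of $\mathcal F$.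

For $0\le i\le q$ let
\[
\theta_i=r+12ri,\qquad n_i(\mathcal F)=|\{(x,p)\in\mathcal F: p\ge\theta_i\}| .
\]
The family $\mathcal F$ is \emph{within budget} if $n_i(\mathcal F)\le(q-i)\mu$ for $0\le i\le q$, and \emph{admissible} if it is reduced and within budget. The condition for $i=0$ says that $|\mathcal F|\le Q$, and the condition for $i=q$ says that all radii are less than $\theta_q=R$. Deleting members increases no $n_i$, so a reduction of a family within budget is admissible.

The gap $12r$ between consecutive levels is the sum of $4r$, the growth in a merge, and $8r$, the spread of the radii that are merged. It ensures that a merged ball at level $i+1$ is made entirely of balls at level $i$.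

\begin{example}\label{ex:one}
For $k=r=1$ we have $q=5$, $\mu=24$, $Q=120$, $R=61$, and the budget is
\[
\begin{array}{c|cccccc}
i&0&1&2&3&4&5\\ \hline
\theta_i&1&13&25&37&49&61\\
(q-i)\mu&120&96&72&48&24&0
\end{array}
\]
Suppose that $25$ balls of an admissible family have centers at distance less than $4$ from $s$, and that the largest has radius $22$. The centers are at distance less than $8$ from each other, so all $25$ radii exceed $14$, and all $25$ balls are counted by $n_1\le96$. The merged ball $(s,26)$ is counted by $n_2$. The other balls counted by $n_2$ after the merge are among the at most $96-25$ remaining balls counted by $n_1$, so $n_2\le72$.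
\end{example}

\begin{lemma}[Merging]\label{lem:merge}
Let $\mathcal F$ be admissible and $s\in V(G)$. If at least $\mu+1$ members $(x,p)$ of $\mathcal F$ satisfy $d(x,s)<4r$, then there is an admissible family $\mathcal F'$ with $|\mathcal F'|<|\mathcal F|$ and $\operatorname{cov}(\mathcal F)\subseteq\operatorname{cov}(\mathcal F')$.
\end{lemma}

\begin{proof}
Let $\mathcal C$ be the set of these members, $P$ the largest radius in $\mathcal C$, and $P^*=P+4r$. Let $\mathcal F''=(\mathcal F\setminus\mathcal C)\cup\{(s,P^*)\}$. For $(x,p)\in\mathcal C$ we have $N^p[x]\subseteq N^{p+4r}[s]\subseteq N^{P^*}[s]$, so $\operatorname{cov}(\mathcal F)\subseteq\operatorname{cov}(\mathcal F'')$. Also $|\mathcal F''|\le|\mathcal F|-\mu<|\mathcal F|\le Q$. We show that $\mathcal F''$ is within budget; a reduction of it is then the required $\mathcal F'$.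

The condition for $n_0$ has just been checked. Let $0\le i<q$ and consider $n_{i+1}$. If $P^*<\theta_{i+1}$, the new ball is not counted and $n_{i+1}(\mathcal F'')\le n_{i+1}(\mathcal F)$. Let $P^*\ge\theta_{i+1}$. Any two centers in $\mathcal C$ are at distance less than $8r$, and $\mathcal F$ is reduced, so any two radii in $\mathcal C$ differ by less than $8r$. Every radius in $\mathcal C$ therefore exceeds $P-8r=P^*-12r\ge\theta_{i+1}-12r=\theta_i$, and all of $\mathcal C$ is counted by $n_i(\mathcal F)$. A member of $\mathcal F\setminus\mathcal C$ of radius at least $\theta_{i+1}$ is one of the other $n_i(\mathcal F)-|\mathcal C|$ members counted by $n_i(\mathcal F)$. Hence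
\[
n_{i+1}(\mathcal F'')\le n_i(\mathcal F)-|\mathcal C|+1\le(q-i)\mu-\mu=(q-i-1)\mu.\qedhere
\]
\end{proof}

When no merge is available at a vertex of $\widehat S$, few centers are near $\widehat S$, so many are far from $\widehat S$ and outside $C$. Among these we exchange $k+1$ balls for $k$.

\begin{lemma}[Exchange]\label{lem:exchange}
Let $\mathcal F$ be admissible with $|\mathcal F|=Q$. Let $S\subseteq N^r[\widehat S]$ with $|\widehat S|\le k$, and let $C$ be a component of $G-S$ that contains at most $Q/2$ centers of members of $\mathcal F$. Suppose that for each $s\in\widehat S$ at most $\mu$ members $(x,p)$ of $\mathcal F$ satisfy $d(x,s)<4r$. Then there is an admissible family $\mathcal F'$ with $|\mathcal F'|<Q$ and $S\cup(\operatorname{cov}(\mathcal F)\cap C)\subseteq\operatorname{cov}(\mathcal F')$.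
\end{lemma}

\begin{proof}
Call a member $(x,p)$ of $\mathcal F$ \emph{remote} if $x\notin C$ and $d(x,s)\ge4r$ for all $s\in\widehat S$. Let $h_1,\dots,h_m$ be the remote members, ordered so that their radii satisfy $p_1\ge\dots\ge p_m$. The $Q$ centers are distinct, so at least $Q/2$ members have their center outside $C$, and at most $k\mu$ members have their center at distance less than $4r$ from $\widehat S$. Thus
\[
m\ge\frac Q2-k\mu=(48k^2+12k)-24k^2=24k^2+12k\ge 24k^2+6k+1=6qk+1 .
\]

\emph{A block of $k$ nearly equal radii.} Cut $h_1,\dots,h_{6qk}$ into $6q$ blocks of $k$ consecutive members. Since $p_{ak+k}\ge p_{(a+1)k+1}$, the differences between the largest and the smallest radius in the blocks satisfy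
\[
\sum_{a=0}^{6q-1}\bigl(p_{ak+1}-p_{ak+k}\bigr)\le p_1-p_{6qk}<R-r=12rq .
\]
One of the $6q$ terms is therefore at most $2r$: there is $j$ with $0\le j\le(6q-1)k$ and $p_{j+1}-p_{j+k}\le2r$. As $j+k+1\le 6qk+1\le m$, the member $h_{j+k+1}$ exists. Let
\[
\mathcal H=\{h_{j+1},\dots,h_{j+k+1}\},\qquad \rho=\max(r,\,p_{j+1}-2r),\qquad \mathcal F''=(\mathcal F\setminus\mathcal H)\cup\{(s,\rho):s\in\widehat S\},
\]
and let $\mathcal F'$ be a reduction of $\mathcal F''$. Both $r$ and $p_{j+1}-2r$ are at most $p_{j+k}$, so $\rho\le p_{j+k}$.

\emph{Size and budget.} We have $|\mathcal F''|\le Q-(k+1)+k<Q$. Let $0\le i\le q$. If $\rho<\theta_i$, no new ball is counted by $n_i$. If $\rho\ge\theta_i$, at most $k$ new balls are counted by $n_i$, and the $k$ removed members $h_{j+1},\dots,h_{j+k}$ have radii at least $p_{j+k}\ge\rho\ge\theta_i$. In both cases $n_i(\mathcal F'')\le n_i(\mathcal F)$. So $\mathcal F''$ is within budget and $\mathcal F'$ is admissible.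

\emph{Cover.} Since $\rho\ge r$, the new balls cover $S$. Let $v\in\operatorname{cov}(\mathcal F)\cap C$, say $v\in N^p[x]$ with $(x,p)\in\mathcal F$. If $(x,p)\notin\mathcal H$, this ball is still in $\mathcal F''$. If $(x,p)\in\mathcal H$, then $x\notin C$ and $p\le p_{j+1}$, and Lemma~\ref{lem:cross} gives $s\in\widehat S$ with
\[
d(s,v)\le p+2r-d(x,s)\le p-2r\le p_{j+1}-2r\le\rho .
\]
So $v\in\operatorname{cov}(\mathcal F'')=\operatorname{cov}(\mathcal F')$.
\end{proof}

\begin{remark}\label{rem:constants}
The threshold $4r$ is the reason why $Q$ does not depend on $r$. For centers at distance at least $2r$ from $\widehat S$, Lemma~\ref{lem:cross} only says that the radius does not grow; the argument above would then need a block of $k$ equal radii, and the number of possible radii is proportional to $r$. With the tolerance $2r$, the interval of radii, of length $12rq$, requires only $6q$ blocks. The values of $q$ and $\mu$ are chosen to satisfy the one inequality $\mu(q/2-k)\ge 6qk+1$.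
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:induction}

Let $G$ satisfy the hypothesis of Theorem~\ref{thm:main}. The set $X$ of Proposition~\ref{prop:zero} is now replaced by an admissible family that covers the boundary.

\begin{proposition}\label{prop:induction}
Let $D$ be connected and let $\mathcal F$ be admissible with $N(D)\subseteq\operatorname{cov}(\mathcal F)$. Then $D$ has an anchored decomposition all of whose bags are $(Q+k,R)$-centered in $G$.
\end{proposition}

The empty family is admissible, and $N(D)=\emptyset$ for a component $D$ of $G$. So Proposition~\ref{prop:induction} gives anchored decompositions of all components, and Theorem~\ref{thm:main} follows as explained at the start of Section~\ref{sec:zero}.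

\begin{proof}
We use induction on $(|D|,|\mathcal F|)$ in lexicographic order. All radii in $\mathcal F$ are less than $R$, so $N(D)\subseteq N^R[X]$, where $X$ is the set of centers; and $|X|=|\mathcal F|\le Q$ because $\mathcal F$ is reduced.

\emph{Case 1: $|\mathcal F|<Q$.} Pick $v\in D$ and apply Lemma~\ref{lem:glue} with $Z=\{v\}$. The bag $W=N(D)\cup\{v\}$ lies in $N^R[X\cup\{v\}]$, and $|X\cup\{v\}|\le Q$. The family $\mathcal F\cup\{(v,r)\}$ has at most $Q$ members, and the new ball is not counted by $n_i$ for $i\ge1$ because $r<\theta_1$. So it is within budget, and a reduction $\mathcal F'$ of it is admissible and covers $W$. Every component $D'$ of $G[D\setminus\{v\}]$ has $|D'|<|D|$ and $N(D')\subseteq W\subseteq\operatorname{cov}(\mathcal F')$, so the induction hypothesis applies to $(D',\mathcal F')$.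

\emph{Case 2: $|\mathcal F|=Q$.} Then $|X|=Q$, and the hypothesis gives $\widehat S$ with $|\widehat S|\le k$ and $S\subseteq N^r[\widehat S]$ such that every component of $G-S$ contains at most $Q/2$ vertices of $X$.

Suppose first that for some $s\in\widehat S$ at least $\mu+1$ members $(x,p)$ of $\mathcal F$ satisfy $d(x,s)<4r$. Lemma~\ref{lem:merge} gives an admissible $\mathcal F'$ with $|\mathcal F'|<|\mathcal F|$ that still covers $N(D)$, and the induction hypothesis for $(D,\mathcal F')$ is the claim.

Otherwise apply Lemma~\ref{lem:glue} with $Z=S$. The bag $W=N(D)\cup(D\cap S)$ lies in $N^R[X\cup\widehat S]$, and $|X\cup\widehat S|\le Q+k$. Let $D'$ be a component of $G[D\setminus S]$ and $C$ the component of $G-S$ containing it. Lemma~\ref{lem:exchange} gives an admissible $\mathcal F'$ with $|\mathcal F'|<Q$ and, by Lemma~\ref{lem:glue}(a),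
\[
N(D')\subseteq S\cup(N(D)\cap C)\subseteq S\cup(\operatorname{cov}(\mathcal F)\cap C)\subseteq\operatorname{cov}(\mathcal F').
\]
As $|D'|\le|D|$ and $|\mathcal F'|<|\mathcal F|$, the induction hypothesis applies to $(D',\mathcal F')$.
\end{proof}

The hypothesis on $G$ enters only in Case 2, where it is applied to the set of centers. These centers need not lie in $D\cup N(D)$, and the shortest paths in Lemma~\ref{lem:cross} need not stay there; this is where it matters that separators and distances are those of $G$. The assumption $r\ge1$ makes the levels $\theta_i$ distinct: for $r=0$ the condition $n_q(\mathcal F)\le0$ would allow only the empty family.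

\section{Brambles}\label{sec:bramble}

We use two standard facts. The \emph{Helly property of subtrees}: finitely many subtrees of a tree that pairwise share a node have a common node. \emph{Linear programming duality} for coverings: if $(A_j)_{j\in J}$ is a finite family of non-empty subsets of a finite set $V$, then the minimum of $\sum_{v\in V}\nu(v)$ over all $\nu\colon V\to\mathbb{R}_{\ge0}$ with $\nu(A_j)\ge1$ for all $j$ equals the maximum of $\sum_{j\in J}\lambda(j)$ over all $\lambda\colon J\to\mathbb{R}_{\ge0}$ with $\sum_{j:\,v\in A_j}\lambda(j)\le1$ for all $v\in V$. We also use the following observation.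

\begin{lemma}\label{lem:onecomp}
Connected sets that pairwise touch and are disjoint from $S$ lie in one component of $G-S$.
\end{lemma}

\begin{proof}
Each set lies in a component of $G-S$, and distinct components of $G-S$ do not touch.
\end{proof}

\begin{proof}[Proof of the implications in Theorem~\ref{thm:bramble}]
\emph{(i) implies (ii).} Let $(T,\beta)$ be a $(k,r)$-centered tree-decomposition and $\mathcal B$ a bramble. For $v\in V(G)$ let $T_v$ be the subtree of nodes whose bags contain $v$; if $uv$ is an edge, $T_u$ and $T_v$ share a node. For $B\in\mathcal B$ let $T_B=\bigcup_{v\in B}T_v$. It is a subtree because $G[B]$ is connected. If $B,B'\in\mathcal B$ have a common vertex $v$, then $T_B$ and $T_{B'}$ contain $T_v$; if an edge $uv$ joins them, they contain a common node of $T_u$ and $T_v$. By the Helly property some node lies in all $T_B$, and its bag hits $\mathcal B$.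

\emph{(ii) implies (iii).} Suppose that a weight function $w$ has no $(k,r)$-centered balanced separator. For each $(k,r)$-centered set $S$ let $C_S$ be a component of $G-S$ of weight more than $\frac12w(V(G))$. Two sets of more than half the total weight intersect, so the sets $C_S$ form a bramble. By (ii) some $(k,r)$-centered set $S$ hits it. Then $S$ intersects $C_S$, which is a component of $G-S$, a contradiction.

\emph{(iii) implies (i)} with the stated parameters by Theorem~\ref{thm:main}.
\end{proof}

Going from (iii) through (i) to (ii) hits brambles with balls of radius $(48k+13)r$. A direct argument gives radius $2r$. The difficulty is that (iii) speaks about weights on vertices and a bramble carries none. Duality supplies a weight. A ball $N^r[v]$ intersects $B$ exactly when $v\in N^r[B]$, so a function $\nu$ with $\nu(N^r[B])\ge1$ for all $B\in\mathcal B$ is a fractional choice of centers of balls of radius $r$ hitting $\mathcal B$. We first show that total mass $2k$ suffices, and then round.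

\begin{lemma}\label{lem:fractional}
Let $G$ admit $(k,r)$-balanced separators and let $\mathcal B$ be a non-empty bramble. Then there is $\nu\colon V(G)\to\mathbb{R}_{\ge0}$ with $\nu(V(G))\le2k$ and $\nu(N^r[B])\ge1$ for all $B\in\mathcal B$.
\end{lemma}

\begin{proof}
Suppose not. Duality for the sets $N^r[B]$, $B\in\mathcal B$, gives $\lambda\colon\mathcal B\to\mathbb{R}_{\ge0}$ of total $\Lambda>2k$ with $\sum_{B:\,v\in N^r[B]}\lambda(B)\le1$ for every vertex $v$. Choose $v_B\in B$ for each $B$ and let $w(v)=\sum_{B:\,v_B=v}\lambda(B)$; the total weight is $\Lambda$. Let $S\subseteq N^r[\widehat S]$ with $|\widehat S|\le k$ be balanced for $w$. If $B$ intersects $S$, then $s\in N^r[B]$ for some $s\in\widehat S$. So the members of $\mathcal B$ that intersect $S$ have total $\lambda$ at most $\sum_{s\in\widehat S}\sum_{B:\,s\in N^r[B]}\lambda(B)\le k<\Lambda/2$. The other members have total $\lambda$ more than $\Lambda/2$, and by Lemma~\ref{lem:onecomp} they lie in one component of $G-S$. This component contains their vertices $v_B$, so its weight exceeds $\Lambda/2$, a contradiction.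
\end{proof}

To round, we halve the mass of $\nu$ repeatedly with balanced separators. A member $B$ needs the mass on $N^r[B]$, not on $B$, so it can be carried to the next round only if the whole of $N^r[B]$ avoids the separator. This is guaranteed when $B$ is at distance more than $2r$ from $\widehat S$, and it is the source of the radius $2r$.

\begin{proof}[Proof of the last statement of Theorem~\ref{thm:bramble}]
Assume (iii) and let $\mathcal B$ be a bramble, which we may take to be non-empty. Let $\mathcal B_0=\mathcal B$ and let $\nu_0$ be given by Lemma~\ref{lem:fractional}. Suppose that $\mathcal B_j\subseteq\mathcal B$ is non-empty and that $\nu_j$ satisfies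
\[
\nu_j(V(G))\le 2k/2^j,\qquad \nu_j(N^r[B])\ge1\quad\text{for all }B\in\mathcal B_j .
\]
Let $S_{j+1}\subseteq N^r[\widehat S_{j+1}]$ with $|\widehat S_{j+1}|\le k$ be balanced for $\nu_j$, and let $\mathcal B_{j+1}$ consist of the $B\in\mathcal B_j$ that are disjoint from $N^{2r}[\widehat S_{j+1}]$. If $\mathcal B_{j+1}=\emptyset$, stop. Otherwise, for $B\in\mathcal B_{j+1}$ the set $N^r[B]$ is connected, and it is disjoint from $N^r[\widehat S_{j+1}]\supseteq S_{j+1}$, since a common vertex would put a vertex of $B$ within distance $2r$ of $\widehat S_{j+1}$. The sets $N^r[B]\supseteq B$ pairwise touch, so by Lemma~\ref{lem:onecomp} they lie in one component $C$ of $G-S_{j+1}$. Let $\nu_{j+1}$ agree with $\nu_j$ on $C$ and vanish elsewhere. Then $\nu_{j+1}(V(G))=\nu_j(C)\le 2k/2^{j+1}$ and $\nu_{j+1}(N^r[B])=\nu_j(N^r[B])\ge1$ for $B\in\mathcal B_{j+1}$.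

If $\mathcal B_j\ne\emptyset$, the two displayed conditions give $2^j\le2k$. For $J=\lfloor\log_2k\rfloor+2$ we have $2^J>2k$, so the process stops with $\mathcal B_j=\emptyset$ for some $j\le J$. Every member of $\mathcal B$ was dropped in some round, so $N^{2r}[\widehat S_1\cup\dots\cup\widehat S_j]$ hits $\mathcal B$, and it has at most $kJ$ centers.
\end{proof}

\section{The radius must double}\label{sec:lower}

Lemma~\ref{lem:fractional} loses nothing in the radius, so a lower bound has to come from a gap between fractional and integral hitting. Such a gap occurs for the family of all subsets of $[\ell]=\{1,\dots,\ell\}$ with at least $\ell/2$ elements: a random point lies in each given set with probability at least $\frac12$, while any $\ell/2$ points miss one of the sets. The graph below has a vertex $x_i$ for each point and a vertex $t_A$ for each set, at distance $r$ when $i\in A$. A balanced separator has to deal only with most of the weight, and two random points achieve this. Hitting the bramble means reaching every $t_A$, and balls of radius less than $2r$ can do no better than points.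

Fix $r,K\ge1$. Let $\ell=4K$ and $\mathcal A=\{A\subseteq[\ell]:|A|\ge\ell/2\}$. Take \emph{branch vertices} $u$, $x_1,\dots,x_\ell$ and $t_A$ for $A\in\mathcal A$, and let $G$ be the union of the following internally disjoint paths, whose interior vertices are new (Figure~\ref{fig:graph}):
\begin{itemize}
\item $U_i$ from $u$ to $x_i$, of length $r$, for each $i\in[\ell]$;
\item $P_{i,A}$ from $x_i$ to $t_A$, of length $r$, for each $A\in\mathcal A$ and $i\in A$;
\item $R_{A,A'}$ from $t_A$ to $t_{A'}$, of length $4r+1$, for each unordered pair of distinct $A,A'\in\mathcal A$.
\end{itemize}
We call these the \emph{links} of $G$. The vertex $u$ lets one ball of radius $r$ remove all $x_i$. The links $R_{A,A'}$ carry the bramble and are too long to serve as shortcuts. Let $B_A$ consist of $t_A$ and, for each $A'\ne A$, the $2r$ interior vertices of $R_{A,A'}$ nearest to $t_A$ along the link. Each $B_A$ is connected. The link $R_{A,A'}$ has $4r$ interior vertices, half in $B_A$ and half in $B_{A'}$, and its middle edge joins the two sets. So $\mathcal B=\{B_A:A\in\mathcal A\}$ is a bramble. The single ball $N^{2r}[u]$ contains every $t_A$ and hits $\mathcal B$; we show that $K$ balls of radius $2r-1$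 do not.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (3,3.2)--(0,1.8) (3,3.2)--(2,1.8) (3,3.2)--(4,1.8) (3,3.2)--(6,1.8);
\draw (0,1.8)--(0.6,0) (2,1.8)--(0.6,0);
\draw (2,1.8)--(5.4,0) (4,1.8)--(5.4,0) (6,1.8)--(5.4,0);
\draw[line width=2pt] (0.6,0)--(2.7,0) (3.3,0)--(5.4,0);
\draw[dashed] (2.7,0)--(3.3,0);
\fill (3,3.2) circle (2pt) node[above] {$u$};
\fill (0,1.8) circle (2pt) node[left] {$x_1$};
\fill (2,1.8) circle (2pt) node[left] {$x_2$};
\fill (4,1.8) circle (2pt) node[right] {$x_3$};
\fill (6,1.8) circle (2pt) node[right] {$x_4$};
\fill (0.6,0) circle (2.5pt) node[left] {$t_A$};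
\fill (5.4,0) circle (2.5pt) node[right] {$t_{A'}$};
\node[below] at (1.7,0) {$B_A$};
\node[below] at (4.3,0) {$B_{A'}$};
\end{tikzpicture}
\caption{Part of the graph for $K=1$, showing two of the vertices $t_A$, for $A=\{1,2\}$ and $A'=\{2,3,4\}$. Each thin segment is a path of length $r$. The path from $t_A$ to $t_{A'}$ at the bottom has length $4r+1$; its two thick parts, of length $2r$ each, belong to the bramble members $B_A$ and $B_{A'}$, and the dashed middle edge joins them.}
\label{fig:graph}
\end{figure}

\begin{lemma}\label{lem:sep}
The graph $G$ admits $(4,r)$-balanced separators.
\end{lemma}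

\begin{proof}
Let $w$ be a weight function of total $W$. For $I\subseteq[\ell]$ let $S_I$ be the union of the vertex sets of all $U_i$ with $i\in[\ell]$ and all $P_{i,A}$ with $i\in I\cap A$. Then $S_I\subseteq N^r[\{u\}\cup\{x_i:i\in I\}]$. Call $A\in\mathcal A$ \emph{free} if $A\cap I=\emptyset$. The branch vertices outside $S_I$ are exactly the $t_A$ with $A$ free.

A component of $G-S_I$ without branch vertices lies in the interior of one link, since the neighbors of an interior vertex are on the same link; such a component induces a path. If $A,A'$ are free, then $R_{A,A'}$ is disjoint from $S_I$, so all $t_A$ with $A$ free lie in one component $M_I$; put $M_I=\emptyset$ if no set is free. If $v\in M_I$ is interior to a link, then the first branch vertex on a path in $G-S_I$ from $v$ to a branch vertex is an end of that link, and it has the form $t_A$ with $A$ free. Hence to each vertex $v$ of $G$ correspond at most two sets in $\mathcal A$, independent of $I$, such that $v\in M_I$ only if one of them is free: the set $A$ if $v=t_A$ or $v$ is interior to $P_{i,A}$, the sets $A$ and $A'$ if $v$ is interior to $R_{A,A'}$, and none otherwise.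

Choose $i_1,i_2\in[\ell]$ independently and uniformly and let $I=\{i_1,i_2\}$. A set $A\in\mathcal A$ is free with probability $(1-|A|/\ell)^2\le\frac14$, so each vertex lies in $M_I$ with probability at most $\frac12$, and the expected value of $w(M_I)$ is at most $W/2$. Fix $I$ with $w(M_I)\le W/2$. If $S_I$ is balanced for $w$, we are done with three centers. Otherwise exactly one component of $G-S_I$ has weight more than $W/2$, and it is a path $y_1\dots y_n$. Let $a$ be least with $w(\{y_1,\dots,y_a\})>W/2$. Then $w(\{y_1,\dots,y_{a-1}\})\le W/2$ and $w(\{y_{a+1},\dots,y_n\})<W/2$. So $S_I\cup\{y_a\}$ is balanced for $w$, and it lies in $N^r[\{u,x_{i_1},x_{i_2},y_a\}]$.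
\end{proof}

Now we determine which members of $\mathcal B$ a ball of radius $2r-1$ can reach. Let $H$ be the union of all $U_i$ and $P_{i,A}$, with distance $d_H$. It is obtained from the graph $H_0$ with edges $ux_i$ ($i\in[\ell]$) and $x_it_A$ ($i\in A$) by replacing each edge by a path of length $r$, which multiplies distances between branch vertices by $r$. The graph $H_0$ is bipartite with the $x_i$ on one side. Distinct vertices on the other side are at distance at least $2$, and $x_i$ and $t_A$ with $i\notin A$ are non-adjacent vertices on opposite sides, at distance at least $3$. Thus
\begin{equation}\label{eq:dist}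
d_H(u,t_A)\ge2r,\qquad d_H(t_A,t_{A'})\ge2r\ \ (A\ne A'),\qquad d_H(x_i,t_A)\ge3r\ \ (i\notin A).
\end{equation}

\begin{lemma}\label{lem:reach}
Let $c\in V(G)$ and let $\mathcal A_c$ be the set of $A\in\mathcal A$ such that $N^{2r-1}[c]$ intersects $B_A$.
\begin{enumerate}
\item[(a)] If $c\in V(H)$ and $A\in\mathcal A_c$, then $d_H(c,t_A)\le2r-1$.
\item[(b)] If $c\in V(H)$, there is $i\in[\ell]$ with $i\in A$ for all $A\in\mathcal A_c$.
\item[(c)] If $c\notin V(H)$, then $|\mathcal A_c|\le2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take a path in $G$ of length at most $2r-1$ from $c$ to $B_A$ whose only vertex in $B_A$ is the last. Suppose that it leaves $H$. It then enters the interior of a link $R_{A',A''}$ from an end, say $t_{A'}$, and continues along the link. The link is longer than the path, so the path ends in the interior of the link, at a vertex of $B_A$, and $A\in\{A',A''\}$. We have $A\ne A'$, because $t_{A'}$ is not the last vertex. So $A=A''$, and the path runs from $t_{A'}$ through $2r$ interior vertices in $B_{A'}$ before it reaches $B_A$; its length is at least $2r+1$, a contradiction. Hence the path stays in $H$, and it ends in $B_A\cap V(H)=\{t_A\}$.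

(b) Let $A\in\mathcal A_c$ and take a path in $H$ of length at most $2r-1$ from $c$ to $t_A$. Suppose $c\in V(U_i)$. The path contains an end of $U_i$, since $t_A\notin V(U_i)$. By \eqref{eq:dist} this end is not $u$, so it is $x_i$, and $d_H(x_i,t_A)<3r$ gives $i\in A$. Suppose $c\in V(P_{i,A_0})$. If $A=A_0$, then $i\in A$. If $A\ne A_0$, the path contains an end of $P_{i,A_0}$; by \eqref{eq:dist} it is not $t_{A_0}$, so it is $x_i$, and again $i\in A$. In both cases $i$ depends only on the link chosen for $c$.

(c) The vertex $c$ is interior to some $R_{A_1,A_2}$. Let $A\in\mathcal A_c\setminus\{A_1,A_2\}$. The set $B_A$ is disjoint from this link, so a path of length at most $2r-1$ from $c$ to $B_A$ contains an end of the link, say $t_{A_1}$. Then $N^{2r-1}[t_{A_1}]$ intersects $B_A$, and (a) gives $d_H(t_{A_1},t_A)\le2r-1$, contrary to \eqref{eq:dist}. So $\mathcal A_c\subseteq\{A_1,A_2\}$.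
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
By Lemma~\ref{lem:sep}, $G$ admits $(4,r)$-balanced separators. Let $\widehat S\subseteq V(G)$ with $|\widehat S|\le K$. For each $c\in\widehat S\cap V(H)$ take an index $i$ as in Lemma~\ref{lem:reach}(b), and let $I$ be the set of these indices; $|I|\le K$. Let $\mathcal E$ be the union of the $\mathcal A_c$ over $c\in\widehat S\setminus V(H)$; $|\mathcal E|\le2K$ by Lemma~\ref{lem:reach}(c). If $N^{2r-1}[\widehat S]$ intersects $B_A$, then $A\cap I\ne\emptyset$ or $A\in\mathcal E$. The set $[\ell]\setminus I$ has at least $3K$ elements, and each of its subsets of size $2K=\ell/2$ is in $\mathcal A$. So at least $\binom{3K}{2K}\ge3K>2K$ members of $\mathcal A$ are disjoint from $I$, and one of them, $A$, is not in $\mathcal E$. Then $N^{2r-1}[\widehat S]$ misses $B_A$. Thus no $(K,2r-1)$-centered set hits $\mathcal B$, and by the implication from (i) to (ii) in Theorem~\ref{thm:bramble}, $G$ has no $(K,2r-1)$-centered tree-decomposition.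

Let $k\ge4$, $k'\in\mathbb{N}$ and $r'\le2r-1$. The graph constructed for $K=\max(k',1)$ admits $(k,r)$-balanced separators, and every $(k',r')$-centered set is $(K,2r-1)$-centered. So this graph has a bramble hit by no $(k',r')$-centered set and has no $(k',r')$-centered tree-decomposition, which proves both consequences.
\end{proof}

\begin{thebibliography}{9}
\bibitem{CH} Maria Chudnovsky and Robert Hickingbotham, \emph{Coarse Balanced Separators and Tree-Decompositions}, arXiv:2505.06550 (2025).
\end{thebibliography}
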